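# Band counting and the shift: Sturmian spectra that no diffeomorphism can match

## 1. Two short chains: the words $10$ and $1$

Fix $\lambda>0$. All operators in this talk have the form
$$(H\psi)_m=\psi_{m+1}+\psi_{m-1}+v_m\psi_m\qquad\text{on }\ell^2(\mathbb Z),$$
with a bounded real potential $v$, most of the time with values in $\{0,\lambda\}$. A solution of $H\psi=E\psi$ is carried along by $2\times2$ matrices. With $\Psi_m=(\psi_{m+1},\psi_m)^T$,
$$\Psi_m=T(v_m)\Psi_{m-1},\qquad T(v)=\begin{pmatrix}E-v&-1\\1&0\end{pmatrix},\qquad \det T(v)=1.\tag{1}$$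

Take first the constant potential $\lambda$, that is, $\lambda$ times the word $1^\infty$. The Fourier transform turns $H$ into multiplication by $\lambda+2\cos k$, so the spectrum is the single interval $[\lambda-2,\lambda+2]$.

Now take the alternating potential $\lambda,0,\lambda,0,\dots$, that is, $\lambda$ times the periodic word $(10)^\infty$. The matrix across one period is
$$T(0)T(\lambda)=\begin{pmatrix}E&-1\\1&0\end{pmatrix}\begin{pmatrix}E-\lambda&-1\\1&0\end{pmatrix}=\begin{pmatrix}E(E-\lambda)-1&-E\\E-\lambda&-1\end{pmatrix},$$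
with trace $E(E-\lambda)-2$. By Floquet theory the spectrum is where this trace has modulus at most $2$, that is, where $0\le E(E-\lambda)\le4$. It consists of two intervals,
$$\Big[\tfrac{\lambda-\sqrt{\lambda^2+16}}2,\,0\Big]\quad\text{and}\quad\Big[\lambda,\,\tfrac{\lambda+\sqrt{\lambda^2+16}}2\Big],$$
separated by a gap of length $\lambda$.

Next put one defect into each chain. Write $\omega=\sqrt{4+\lambda^2}$. Let the first chain be $\lambda$ everywhere except for the value $0$ at site $0$, that is, $\lambda$ times ${}^\infty1\,0\,1^\infty$. Try $\psi_m=\kappa^{|m|}$ with $|\kappa|<1$. Away from $0$ the equation says $E-\lambda=\kappa+\kappa^{-1}$; at $0$ it says $2\kappa=E$. So $\kappa-\kappa^{-1}=\lambda$, which gives $\kappa=(\lambda-\omega)/2$ and the eigenvalue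
$$E_*=\lambda-\omega,\tag{2}$$
which lies strictly below the band $[\lambda-2,\lambda+2]$.

For the alternating chain let the defect be an extra $1$, so the word is ${}^\infty(10)\,1\,(10)^\infty$. Place it so that $v_0=v_1=\lambda$, $v_2=0$, $v_3=\lambda,\dots$ and $v_{1-m}=v_m$. Put $\kappa=-(\omega-\lambda)/2$; then $\kappa^{-1}=-(\omega+\lambda)/2$, $|\kappa|<1$ and $\kappa-\kappa^{-1}=\lambda$. Let $E=-(1+\kappa^{-1})=\frac{\lambda+\omega-2}2$, and
$$\psi_{2j+1}=\kappa^j,\quad\psi_{2j+2}=-\kappa^{j+1}\quad(j\ge0),\qquad\psi_{1-m}=-\psi_m .$$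
At site $1$ we get $\psi_2+\psi_0+\lambda\psi_1=-\kappa-1+\lambda=-1-\kappa^{-1}=E\psi_1$. At site $2j+2$ we get $\psi_{2j+3}+\psi_{2j+1}=\kappa^j(\kappa+1)=E\psi_{2j+2}$. At site $2j+1$ with $j\ge1$ we get $-\kappa^{j+1}-\kappa^j+(\kappa-\kappa^{-1})\kappa^j=-\kappa^j-\kappa^{j-1}=E\psi_{2j+1}$. The other half follows by antisymmetry. So $\frac{\lambda+\omega-2}{2}$ is an eigenvalue. Since $2<\omega<2+\lambda$, it lies in the gap $(0,\lambda)$.

Finally let the defects recur, but rarely: in the first chain $N$ or $N+1$ letters $1$ between consecutive single letters $0$, in the second chain $N$ or $N+1$ blocks $10$ between consecutive single letters $1$. For large $N$ one expects the first spectrum to be, at a resolution of order $1/N$, one long cluster of points plus a few tiny specks near energies such as (2), and the second to be two long clusters plus a few tiny specks. (Section 6 proves this.) Both chains are coded by irrational rotations. The second has rotation number $\alpha=[0;1,1,N,\dots]$, and the first has the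 rotation number obtained by deleting the first continued fraction digit, $[0;1,N,\dots]$. Are the two spectra nevertheless the same set, up to a smooth change of the energy variable?

## 2. Sturmian Hamiltonians, the shift on digits, and two theorems

Let $\mathbb N=\{1,2,3,\dots\}$.

**Definition (Sturmian Hamiltonian).** Let $\alpha\in(0,1)$ be irrational, $\alpha=[0;a_1,a_2,\dots]$, and write $a=(a_1,a_2,\dots)\in\mathbb N^{\mathbb N}$; this is a bijection between irrationals in $(0,1)$ and $\mathbb N^{\mathbb N}$. For $\lambda>0$, $\theta\in[0,1)$ put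
$$(H_{\alpha,\lambda,\theta}\psi)_n=\psi_{n+1}+\psi_{n-1}+\lambda\,\chi_{[1-\alpha,1)}(n\alpha+\theta \bmod 1)\,\psi_n .$$
Its spectrum does not depend on $\theta$; call it $\Sigma_{a,\lambda}$. It is a compact subset of $\mathbb R$. Let $S(a_1,a_2,a_3,\dots)=(a_2,a_3,\dots)$ be the left shift.

The question was posed as a conjecture by Jie Cao and Yanhui Qu, "Almost sure dimensional properties for the spectrum and the density of states of Sturmian Hamiltonians", arXiv:2310.07305 (2023).

**Conjecture.** *For any $a\in\mathbb N^{\mathbb N}$ and $\lambda>0$ there exist open sets $U\supset\Sigma_{a,\lambda}$ and $V\supset\Sigma_{Sa,\lambda}$ in $\mathbb R$ and a $C^1$-diffeomorphism $f:U\to V$ with $f(\Sigma_{a,\lambda})=\Sigma_{Sa,\lambda}$.*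

For some $a$ the conclusion holds. If $a$ is constant, then $Sa=a$ and $f=\mathrm{id}$ works. If $a=(2,1,1,1,\dots)$ and $g=[0;1,1,1,\dots]$, then $g=\frac1{1+g}$, so $\alpha_a=\frac1{2+g}=\frac{g}{1+g}=1-\frac1{1+g}=1-g=1-\alpha_{Sa}$. We shall see in Section 8 that replacing $\alpha$ by $1-\alpha$ replaces the spectrum by its image under $E\mapsto\lambda-E$, so $f(E)=\lambda-E$ works.

In general the conjecture is false, for every $\lambda>0$. To state the results we recall continuants.

**Definition (continuant).** $K(c_1,\dots,c_m)$ is the denominator of $[0;c_1,\dots,c_m]$, with $K(\emptyset)=1$. For example $K(1,1)=2$, because $[0;1,1]=\frac12$.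

All the facts we need about continuants can be read off from
$$\begin{pmatrix}c_1&1\\1&0\end{pmatrix}\cdots\begin{pmatrix}c_m&1\\1&0\end{pmatrix}=\begin{pmatrix}K(c_1,\dots,c_m)&K(c_1,\dots,c_{m-1})\\K(c_2,\dots,c_m)&K(c_2,\dots,c_{m-1})\end{pmatrix},$$
where for $m=1$ the lower right entry is read as $0$. Transposition shows that $K$ is invariant under reversal of the word. Expansion at either end gives $K(c_1,\dots,c_m)=c_mK(c_1,\dots,c_{m-1})+K(c_1,\dots,c_{m-2})$ and $K(c_1,\dots,c_m)=c_1K(c_2,\dots,c_m)+K(c_3,\dots,c_m)$ for $m\ge2$. Writing $u^-$ for $u$ without its last letter and $K(u^-):=0$ if $u=\emptyset$, the upper left entry of a product gives, for $j\ge1$,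
$$K(u,t_1,\dots,t_j)=K(u)K(t_1,\dots,t_j)+K(u^-)K(t_2,\dots,t_j).\tag{3}$$
Finally $[0;t_1,\dots,t_j]=K(t_2,\dots,t_j)/K(t_1,\dots,t_j)$. Put
$$q_n=q_n(a)=K(a_1,\dots,a_n),\quad q_0=1,\qquad \Lambda=4+\lambda .$$

A bijection $f$ is *bi-Lipschitz* if $f$ and $f^{-1}$ are Lipschitz, and *bi-Hölder* if $f$ and $f^{-1}$ are Hölder with some positive exponents. For instance $x\mapsto x^2$ on $[0,1]$ is bi-Hölder but not bi-Lipschitz.

**Theorem 1 (disproof).** *Let $\lambda>0$ and*
$$\limsup_{n\to\infty}\frac{\log a_{n+1}}{q_n(a)}>7\log(4+\lambda).\tag{4}$$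
*Then there is no bi-Lipschitz bijection $\Sigma_{a,\lambda}\to\Sigma_{Sa,\lambda}$. In particular there are no open $U\supset\Sigma_{a,\lambda}$, $V\supset\Sigma_{Sa,\lambda}$ and $C^1$-diffeomorphism $f:U\to V$ with $f(\Sigma_{a,\lambda})=\Sigma_{Sa,\lambda}$.*

**Theorem 2 (strengthening and classification).** *Let*
$$\limsup_{n\to\infty}\frac{\log a_{n+1}}{q_n(a)}=\infty\tag{5}$$
*(this defines a dense $G_\delta$ set in $\mathbb N^{\mathbb N}$). Then for every $\lambda>0$:*

1. *The spectra $\Sigma_{S^ma,\lambda}$, $m=0,1,2,\dots$, are pairwise not bi-Hölder homeomorphic, whatever the exponents.*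
2. *Let $b$ be tail-equivalent to $a$ ($S^lb=S^ka$ for some $k,l\ge0$) and let $\alpha_a,\alpha_b$ be the corresponding numbers. The following are equivalent: (i) there is a bi-Hölder bijection $\Sigma_{a,\lambda}\to\Sigma_{b,\lambda}$; (ii) there is a $C^1$-diffeomorphism between neighborhoods mapping $\Sigma_{a,\lambda}$ onto $\Sigma_{b,\lambda}$; (iii) $\alpha_b\in\{\alpha_a,1-\alpha_a\}$. In case (iii), $\Sigma_{b,\lambda}=\Sigma_{a,\lambda}$ or $\Sigma_{b,\lambda}=\lambda-\Sigma_{a,\lambda}$.*

An explicit sequence refutes the conjecture for all $\lambda>0$ at once: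
$$a_1=a_2=1,\qquad a_{n+1}=\lceil e^{nq_n}\rceil\quad(n\ge2).$$
Here $\log a_{n+1}/q_n\ge n$, so (5) holds, and (4) holds for every $\lambda$. It begins $1,1,55,\dots$ because $q_2=2$ and $\lceil e^4\rceil=55$, so Section 1 with $N=55$ shows its first step. By Theorem 2 the conjecture fails for every $\lambda>0$ and all $a$ in a dense $G_\delta$ set, even with "$C^1$-diffeomorphism" weakened to "bi-Hölder bijection of the spectra".

**Why (5) is a dense $G_\delta$ condition.** The set is $\bigcap_{K,N}\bigcup_{n\ge N}\{a:\log a_{n+1}>Kq_n(a)\}$ over $K,N\in\mathbb N$. Each set in braces depends on finitely many digits, so the unions are open. They are dense since any finite prefix can be lengthened to some length $n\ge N$ and then followed by a huge digit. Baire's theorem does the rest.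

**Why a $C^1$-diffeomorphism is bi-Lipschitz on the spectrum.** This gives the second sentence of Theorem 1 from the first. Let $f:U\to V$ be a $C^1$-diffeomorphism and $\Sigma\subset U$ compact. Choose $r>0$ so that the closed $r$-neighborhood of $\Sigma$ lies in $U$; it is compact, so $|f'|\le M$ there for some $M$. If $x,y\in\Sigma$ and $|x-y|\le r$, the segment from $x$ to $y$ lies in that neighborhood and $|f(x)-f(y)|\le M|x-y|$. If $|x-y|>r$, then $|f(x)-f(y)|\le\frac{\operatorname{diam}f(\Sigma)}r|x-y|$. The same argument applies to $f^{-1}$ and $f(\Sigma)$.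

## 3. Clusters, specks, and what a bi-Hölder map must preserve

In Section 1 the cluster counts were $2$ and $1$. Does this difference alone exclude a bi-Lipschitz map? It does not, because a count at one resolution only bounds the Lipschitz constant from below. Take
$$K=\{0,\tfrac1M,\dots,1\}\cup\{2,2+\tfrac1M,\dots,3\},\qquad K'=\{0,\tfrac1M,\tfrac2M,\dots,\tfrac{2M+1}M\}.$$
At resolution $1/M$ the first has two clusters and the second has one. Both have $2M+2$ points, and the increasing bijection $K\to K'$ is $1$-Lipschitz with $M$-Lipschitz inverse: points of index difference $d$ are $d/M$ apart in $K'$ and at most $\frac dM+1-\frac1M\le d$ apart in $K$.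

So we need the same pair of spectra to show different counts at infinitely many resolutions, with (cluster size and separation)/(resolution) tending to infinity. The new counts will be $q_n(a)=K(a_1,\dots,a_n)$ against $q_{n-1}(Sa)=K(a_2,\dots,a_n)$, which always differ. We also have to live with the specks. The following definition says precisely what we shall be able to prove about the spectra.

**Definition.** A set is *$\varepsilon$-chain connected* if any two of its points are joined by a finite chain in the set with steps $\le\varepsilon$. For compact $K\subset\mathbb R$ write $K\in\mathcal S_q(\eta,\varepsilon)$ if $K=B_1\sqcup\dots\sqcup B_q\sqcup R$, where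

- the $B_i$ have pairwise distances $\ge\eta$ and distance $\ge\eta$ from $R$ (no condition if $R=\emptyset$);
- each $B_i$ is $\varepsilon$-chain connected with $\operatorname{diam}B_i\ge\eta$;
- $R$ is covered by at most $2q$ intervals of length $\le\varepsilon$.

The $B_i$ are the clusters and $R$ contains the specks. For example $[0,1]\cup\{2\}\in\mathcal S_1(1,\varepsilon)$ and $[0,1]\cup[2,3]\in\mathcal S_2(1,\varepsilon)$ for every $\varepsilon>0$. In the finite example above, $K\in\mathcal S_2(1,\frac1M)$ and $K'\in\mathcal S_1(1,\frac1M)$. The property persists if $\eta>0$ is decreased or $\varepsilon$ is increased.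

**Lemma 3 (the count is preserved).** *Let $K\in\mathcal S_q(\eta,\varepsilon)$, $K'\in\mathcal S_{q'}(\eta,\varepsilon)$, and let $f:K\to K'$ be a bijection such that $g=f$ and $g=f^{-1}$ both satisfy $|g(x)-g(y)|\le C|x-y|^\gamma$, with $C\ge1$, $0<\gamma\le1$. Put $\delta=C\varepsilon^\gamma$, $Q=\max(q,q')$. If $\delta<\eta$ and $C\big(2Q(\varepsilon+\delta)\big)^\gamma<\eta$, then $q=q'$.*

*Proof.* **Step 1: a cluster cannot be torn.** Let $B$ be one of the $B_i$. Steps of length $\le\varepsilon$ are mapped to steps of length $\le\delta$, so $f(B)$ is $\delta$-chain connected. Since $\delta<\eta$, a $\delta$-chain cannot pass from one $B_j'$ to another or between a $B_j'$ and $R'$. So $f(B)$ lies in one $B'_j$ or in $R'$.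

**Step 2: a cluster cannot be squeezed into the specks.** Suppose $f(B)\subset R'$. Then $f(B)$ is covered by at most $2q'$ intervals of length $\le\varepsilon$. Let $x<y$ be points of $f(B)$. The part of $[x,y]$ outside the covering intervals has at most $2q'-1$ components, since each lies between covering intervals. A $\delta$-chain in $f(B)$ from $x$ to $y$ has no point in such a component and must jump over it, so its length is at most $\delta$. Hence $y-x\le2q'\varepsilon+(2q'-1)\delta$, and $\operatorname{diam}f(B)\le2q'(\varepsilon+\delta)$. Applying $f^{-1}$, $\operatorname{diam}B\le C(2Q(\varepsilon+\delta))^\gamma<\eta$, which contradicts $\operatorname{diam}B\ge\eta$. So $f(B)\subset B_j'$ for some $j$.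

**Step 3: clusters cannot be merged.** By the argument of Step 1 for $f^{-1}$, the set $f^{-1}(B'_j)$ lies in a single one of the parts $B_1,\dots,B_q,R$. It contains the nonempty set $B$, so that part is $B$, and $f(B)=B_j'$. Thus $f$ induces an injection from the $q$ clusters of $K$ to the $q'$ clusters of $K'$, and $q\le q'$. The hypotheses are symmetric in $K$ and $K'$, so $q'\le q$ as well. $\square$

It remains to show that $\Sigma_{a,\lambda}\in\mathcal S_{q_n}(\eta,\varepsilon)$ with $\eta\gg\varepsilon$ when $a_{n+1}$ is huge.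

## 4. Blocks in Sturmian words and a conserved trace

The purpose of this section is to describe the potential as a rarely disturbed periodic word, and to find the algebraic relation between the transfer matrices of the periodic block and of the disturbance.

Put $s_{-1}=1$, $s_0=0$, $s_1=s_0^{a_1-1}s_{-1}$, and $s_{k+1}=s_k^{a_{k+1}}s_{k-1}$ for $k\ge1$. Then $|s_k|=q_k$ for $k\ge0$. For $a=(1,1,N,\dots)$ we get $s_1=1$, $s_2=10$, $s_3=(10)^N1$, the second chain of Section 1. Let
$$c_\alpha=\big(\chi_{[1-\alpha,1)}(m\alpha\bmod1)\big)_{m\ge1},\qquad v_a=\big(\lambda\chi_{[1-\alpha,1)}(m\alpha\bmod1)\big)_{m\in\mathbb Z},$$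
so that $v_a$ is the potential for $\theta=0$. It is classical (Lothaire, *Algebraic Combinatorics on Words*, Prop. 2.2.24; Bellissard–Iochum–Scoppola–Testard, CMP 1989) that $s_k$ is a prefix of $c_\alpha$ for $k\ge1$. A *window* of a sequence is a finite string of consecutive entries.

**Fact (a): every window of $v_a$ occurs in $\lambda c_\alpha$.** This lets us work on the right half-line only. The map $x\mapsto(\chi_{[1-\alpha,1)}(x+j\alpha \bmod 1))_{0\le j<R}$ is constant on some $[x,x+h)$ with $h>0$, for every $x$ on the circle, since the interval $[1-\alpha,1)$ is closed on the left and open on the right. Take $x=m\alpha$ for a window starting at $m$. Since $\{m'\alpha\bmod 1\}_{m'\ge1}$ is dense, some $m'\ge1$ falls in $[x,x+h)$ and gives the same window.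

**Fact (b): block structure.** *Let $n\ge1$. Then $c_\alpha$ is a concatenation of blocks $s_n$ and $s_{n-1}$ that begins with $s_n^{a_{n+1}}s_{n-1}$, and between consecutive blocks $s_{n-1}$ there are $a_{n+1}$ or $a_{n+1}+1$ blocks $s_n$.* Put $P=s_{n+1}=s_n^{a_{n+1}}s_{n-1}$ and $Q=s_n$. We claim that each $s_k$ with $k\ge n+1$ is a concatenation of $P$'s and $Q$'s that begins with $P$ and has no $QQ$. It holds for $s_{n+1}=P$ and $s_{n+2}=P^{a_{n+2}}Q$. If it holds for $k$ and $k-1$, with $k-1\ge n+1$, then it holds for $s_{k+1}=s_k^{a_{k+1}}s_{k-1}$, because every factor begins with $P$ and so no $QQ$ arises at a junction. The factorization of $s_{k+1}$ extends that of $s_k$, so we may let $k\to\infty$ and factor $c_\alpha$. Now $PP$ puts $a_{n+1}$ blocks $s_n$ between two blocks $s_{n-1}$, and $PQP$ puts $a_{n+1}+1$.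

**The matrices.** For $k\ge0$ let $M_k=M_k(E)$ be the transfer matrix across $\lambda s_k$, the product of the $T(v)$ with the first letter rightmost. Put
$$M_{-1}=T(\lambda)T(0)^{-1}=\begin{pmatrix}E-\lambda&-1\\1&0\end{pmatrix}\begin{pmatrix}0&1\\-1&E\end{pmatrix}=\begin{pmatrix}1&-\lambda\\0&1\end{pmatrix}.$$
Then $M_{k+1}=M_{k-1}M_k^{a_{k+1}}$ for all $k\ge0$. For $k\ge1$ this is the recursion for the words. For $k=0$ it reads $M_1=T(\lambda)T(0)^{a_1-1}$, which is correct.

**The conserved quantity.** Write $[X,Y]=XYX^{-1}Y^{-1}$. Then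
$$[M_{k-1}M_k^{a},M_k]=M_{k-1}M_k^aM_kM_k^{-a}M_{k-1}^{-1}M_k^{-1}=[M_{k-1},M_k]=[M_k,M_{k-1}]^{-1}.$$
A matrix of determinant $1$ and its inverse have the same trace, so $\operatorname{tr}[M_k,M_{k-1}]$ does not depend on $k\ge0$.

Fricke's identity expresses it by traces. Let $A,B$ have determinant $1$, $x=\operatorname{tr}B$, $y=\operatorname{tr}A$, $z=\operatorname{tr}BA$. By Cayley–Hamilton, $A^{-1}=y-A$, $B^{-1}=x-B$ and $A^2=yA-I$. Hence
$$\operatorname{tr}[A,B]=\operatorname{tr}\big(AB(y-A)B^{-1}\big)=y^2-\operatorname{tr}(ABAB^{-1}),$$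
$$\operatorname{tr}(ABAB^{-1})=x\operatorname{tr}(A^2B)-\operatorname{tr}\big((AB)^2\big)=x(yz-x)-(z^2-2),$$
so $\operatorname{tr}[A,B]=x^2+y^2+z^2-xyz-2$. For $A=M_0=T(0)$ and $B=M_{-1}$ we have $x=2$, $y=E$, $z=\operatorname{tr}T(\lambda)=E-\lambda$, and the value is $4+E^2+(E-\lambda)^2-2E(E-\lambda)-2=2+\lambda^2$. Therefore, for all $k\ge0$, all $E$, and $A=M_k$, $B=M_{k-1}$,
$$\operatorname{tr}[A,B]=2+\lambda^2,\qquad x^2+y^2+z^2-xyz=4+\lambda^2.\tag{6}$$

**Bands and exceptional energies.** Fix $n\ge1$, $c=(a_1,\dots,a_n)$, $q=q_n$, $A=M_n(E)$, $B=M_{n-1}(E)$, $t(E)=\operatorname{tr}M_n(E)$, a polynomial of degree $q$. All of these depend only on $c$ and $\lambda$. Put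
$$\sigma_c=\{E\in\mathbb R:|t(E)|\le2\},\qquad F_c=\{E\in\mathbb R:t(E)^2=4+\lambda^2\},\qquad\#F_c\le2q .$$
We recall from Floquet theory (e.g. Teschl, *Jacobi Operators and Completely Integrable Nonlinear Lattices*, Ch. 7): $\sigma_c$ is the spectrum of the periodic operator with potential $\lambda s_n^\infty$ (periodic on all of $\mathbb Z$); it is a union of $q$ nondegenerate compact intervals, the *bands*, with disjoint interiors; and $t$ maps each band monotonically onto $[-2,2]$. Since the potential has values in $[0,\lambda]$, $\sigma_c\subset[-2,2+\lambda]$.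

For $c=(1)$ we have $t=E-\lambda$, $\sigma_c=[\lambda-2,\lambda+2]$ and $F_c=\{\lambda\pm\omega\}$, which contains the eigenvalue (2). For $c=(1,1)$ we have $t=E(E-\lambda)-2$, the bands are the two intervals of Section 1, and $t=\pm\omega$ gives $E=\frac12\big(\lambda\pm\sqrt{\lambda^2+8\pm4\omega}\big)$ with independent signs. Since $\lambda^2+8\pm4\omega=(\omega\pm2)^2$, $F_c$ consists of the four points $\frac12(\lambda\pm(\omega\pm2))$, and the eigenvalue $\frac{\lambda+\omega-2}2$ found in the gap is one of them. Section 6 shows that this is no accident.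

## 5. Bands are at worst exponentially thin and exponentially close

This section supplies the numbers $\eta$. If $\lambda$ were fixed and we only wanted some sequence $a$, positivity of the quantities below for every word $c$ would be enough, since we could choose $a_{n+1}$ recursively. The explicit bound gives condition (4), and one sequence for all $\lambda$.

**Lemma 4.** *Let $\eta_0(q,\lambda)=\frac12\min(1,\lambda^2)\Lambda^{-7q}$. The $q$ bands are pairwise disjoint; the band lengths, the distances between distinct bands, and $\operatorname{dist}(\sigma_c,F_c)$ are all $\ge\eta_0(q,\lambda)$.*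

*Proof.* **Step 1: upper bounds for matrices and derivatives.** Let $E\in I:=[-3,3+\lambda]$. For $v\in\{0,\lambda\}$, $T(v)$ is the sum of $\operatorname{diag}(E-v,0)$ and an orthogonal matrix, so $\|T(v)\|\le(3+\lambda)+1=\Lambda$. As $q_{n-1}\le q$, we get $\|A\|,\|B\|\le\Lambda^q$. A $2\times 2$ matrix of determinant $1$ and its inverse have the same norm, so the same bounds hold for inverses. Since $\|dT/dE\|=1$ and $d^2T/dE^2=0$, the product rule and $|\operatorname{tr}X|\le2\|X\|$ give on $I$
$$|t'|\le2q\Lambda^{q-1}\le2^q\Lambda^{q-1}\le\Lambda^{2q},\qquad|t''|\le2q^2\Lambda^{q-2}\le4^q\Lambda^{q-2}\le\Lambda^{2q}.$$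
Here we used $2q\le2^q$ for $q\ge1$, hence $2q^2\le(2q)^2\le4^q$, and $\Lambda>4$.

**Step 2: band lengths.** On a band $t$ runs from one of $\pm2$ to the other, and bands lie in $I$. So the length is at least $4\Lambda^{-2q}\ge\eta_0(q,\lambda)$.

**Step 3: distance from $\sigma_c$ to $F_c$.** A point of $F_c\setminus I$ has distance $\ge1$ from $\sigma_c\subset[-2,2+\lambda]$. At a point of $F_c\cap I$ we have $|t|=\sqrt{4+\lambda^2}$, while $|t|\le2$ on $\sigma_c$. So its distance from $\sigma_c$ is at least
$$\big(\sqrt{4+\lambda^2}-2\big)\Lambda^{-2q}=\frac{\lambda^2}{\sqrt{4+\lambda^2}+2}\Lambda^{-2q}\ge\lambda^2\Lambda^{-1-2q},$$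
because $\sqrt{4+\lambda^2}+2\le\Lambda$. Both bounds are $\ge\eta_0(q,\lambda)$.

**Step 4: at band edges $A$ is far from $\pm I$.** This and the next two steps are for the gaps, so let $q\ge2$. A band edge where two bands touch would be a critical point of $t$; we therefore bound $|t'|$ from below wherever $t=\pm2$. Let $E_1\in[-2,2+\lambda]$, $t(E_1)=2\tau$, $\tau=\pm1$, and write $A(E_1)=\tau I+X$. Since $\det A=1$ and $\operatorname{tr}A=2\tau$, the characteristic polynomial of $A$ is $(\zeta-\tau)^2$. So $X^2=0$ and $\operatorname{tr}X=0$. If $X$ were small, $A$ would almost commute with everything, which the conserved trace forbids. Indeed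
$$[A,B]-I=(AB-BA)A^{-1}B^{-1}=(XB-BX)A^{-1}B^{-1},$$
and (6) gives
$$\lambda^2=\operatorname{tr}\big([A,B]-I\big)\le2\cdot2\|X\|\|B\|\cdot\|A\|\|B\|\le4\|X\|\Lambda^{3q},\qquad\text{so}\quad\|X\|\ge\tfrac{\lambda^2}4\Lambda^{-3q}>0 .$$

**Step 5: a formula for $t'(E_1)$.** Write $A=T_q\cdots T_1$ and $\Phi_m=T_m\cdots T_1$. We have $dT_m/dE=e_1e_1^T$, and the first row of $T_m^{-1}=\begin{pmatrix}0&1\\-1&E-v\end{pmatrix}$ is $e_1^TT_m^{-1}=e_2^T$. Therefore
$$A'=\sum_{m=1}^qT_q\cdots T_{m+1}\,e_1e_1^T\,T_m^{-1}\Phi_m=A\sum_{m=1}^q\Phi_m^{-1}e_1e_2^T\Phi_m .$$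
Let $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. Then $e_1=-Je_2$. From $\Phi J\Phi^T=(\det\Phi)J$ we get $\Phi_m^{-1}J=J\Phi_m^T$. With $r_m=\Phi_m^Te_2$ this gives $\Phi_m^{-1}e_1=-Jr_m$, and hence
$$A'=-AJG,\qquad G=\sum_{m=1}^qr_mr_m^T .$$
Since $J$ is antisymmetric and $G$ symmetric, $\operatorname{tr}(JG)=0$. So $t'(E_1)=-\operatorname{tr}\big((\tau I+X)JG\big)=-\operatorname{tr}(XJG)$.

Now $X=\begin{pmatrix}a&b\\c&-a\end{pmatrix}$ (entries named only here) has $XJ=\begin{pmatrix}b&-a\\-a&-c\end{pmatrix}$, which is symmetric. As $X\ne0$ is nilpotent, $XJ$ has rank one, and its norm is $\|X\|$ because $J$ is orthogonal. So $XJ=\pm\|X\|vv^T$ with a unit vector $v$. Let $u$ be the solution with $(u_1,u_0)^T=v$. Then $r_m^Tv=e_2^T\Phi_mv=u_m$, and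
$$|t'(E_1)|=\|X\|\,v^TGv=\|X\|\sum_{m=1}^qu_m^2 .$$

**Step 6: lower bound for $t'$ and for the gaps.** Since $q\ge2$, the sum is at least $u_1^2+u_2^2=\|T_1v\|^2\ge\Lambda^{-2}$. With Step 4,
$$|t'(E_1)|\ge\tfrac{\lambda^2}4\Lambda^{-3q-2}.$$
If two bands shared an endpoint $E_1$, then $|t|\le2$ on both sides of $E_1$ and $t(E_1)=\pm2$. So $t$ would have a local extremum there and $t'(E_1)=0$, a contradiction. Hence the bands are disjoint. Let $(E_1,E_2)$ be the gap between adjacent bands. There $|t|>2$, so $t(E_1)=t(E_2)=\pm2$ with the same sign. With $h=E_2-E_1$, Taylor's formula gives $0=t'(E_1)h+\frac12t''(\xi)h^2$ for some $\xi\in(E_1,E_2)\subset I$. Thus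
$$h\ge\frac{2|t'(E_1)|}{\max_I|t''|}\ge\frac{\lambda^2}2\Lambda^{-5q-2}\ge\frac{\lambda^2}2\Lambda^{-7q}\ge\eta_0(q,\lambda).\qquad\square$$

## 6. From windows of the potential to the spectrum, and the defect energies

We now compare $\Sigma_{a,\lambda}$ with the periodic approximant when $N=a_{n+1}$ is large. The principle is that an operator cannot have spectrum far from that of another one if all its windows of length about $2L$ occur in the other potential; the error is of order $1/L$.

**Lemma 5.** *Let $H=\Delta+v$, $H'=\Delta+v'$ on $\ell^2(\mathbb Z)$, where $(\Delta\psi)_m=\psi_{m+1}+\psi_{m-1}$ and $v,v'$ are bounded and real. Let $L\ge1$ be an integer. If every window of length $2L-1$ of $v$ occurs in $v'$, then every $E\in\sigma(H)$ satisfies $\operatorname{dist}(E,\sigma(H'))\le7/L$.*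

*Proof.* **Step 1: cut an approximate eigenvector into pieces.** As $H$ is bounded and self-adjoint and $E\in\sigma(H)$, there is $u$ with $\|u\|=1$ and $\|(H-E)u\|\le1/L$. Let $\varphi_j(m)=\max(0,1-|m-j|/L)$, $j\in\mathbb Z$. For every $m$,
$$\sum_j\varphi_j(m)^2=1+2\sum_{k=1}^{L-1}\frac{k^2}{L^2}=1+\frac{(L-1)(2L-1)}{3L}=\frac{2L^2+1}{3L}=:S_L\ge\frac{2L}3 .$$
Hence $\sum_j\|\varphi_ju\|^2=S_L$ and $\sum_j\|\varphi_j(H-E)u\|^2\le S_L/L^2$.

**Step 2: the cost of cutting.** We have $([H,\varphi_j]u)_m=(\varphi_j(m+1)-\varphi_j(m))u_{m+1}+(\varphi_j(m-1)-\varphi_j(m))u_{m-1}$, now with $[\cdot,\cdot]$ the operator commutator. This vanishes unless $|m-j|\le L$ and is bounded by $\frac1L(|u_{m+1}|+|u_{m-1}|)$. For each $m$ there are $2L+1$ such $j$, so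
$$\sum_j\|[H,\varphi_j]u\|^2\le\frac{2L+1}{L^2}\sum_m2\big(|u_{m+1}|^2+|u_{m-1}|^2\big)=\frac{4(2L+1)}{L^2}.$$

**Step 3: some piece is a good approximate eigenvector.** From $(H-E)\varphi_ju=\varphi_j(H-E)u+[H,\varphi_j]u$ and $1\le\frac{3}{2L}S_L$,
$$\sum_j\|(H-E)\varphi_ju\|^2\le\frac{2S_L}{L^2}+\frac{8(2L+1)}{L^2}\le\Big(\frac2{L^2}+\frac{12(2L+1)}{L^3}\Big)S_L\le\frac{38}{L^2}S_L\le\frac{49}{L^2}\sum_j\|\varphi_ju\|^2 .$$
So some $\varphi_ju\ne0$ satisfies $\|(H-E)\varphi_ju\|\le\frac7L\|\varphi_ju\|$.

**Step 4: transplant it.** The vector $\varphi_ju$ is supported in $2L-1$ consecutive sites, and $(H-E)\varphi_ju$ depends on $v$ only on those sites. Translate it to a place where the corresponding window occurs in $v'$. The result $w\neq0$ satisfies $\|(H'-E)w\|\le\frac7L\|w\|$, and so $\operatorname{dist}(E,\sigma(H'))\le7/L$. $\square$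

**Where the periodic approximant alone fails.** The natural first attempt is to compare $v_a$ only with $\lambda s_n^\infty$ and to hope that $\Sigma_{a,\lambda}$ lies within $O(1/N)$ of $\sigma_c$. The comparison works in one direction, since long periodic windows do occur in $v_a$. In the other direction it breaks, because a window of $v_a$ may contain a block $s_{n-1}$ and then need not occur in $\lambda s_n^\infty$. The conclusion itself is false. Take $n=1$, $a_1=1$, $a_2=N\ge2$ (the digits of $Sa$ in Section 1). By Fact (b) the word $1^N01^N$ occurs in $c_\alpha$. So every window of length $\le N$ of $\lambda\cdot({}^\infty1\,0\,1^\infty)$ occurs in $v_a$. Lemma 5 with $L=\lfloor(N+1)/2\rfloor\ge N/2$ puts a point of $\Sigma_{a,\lambda}$ within $14/N$ of the eigenvalue $E_*=\lambda-\omega$ of (2), while $E_*$ stays at the fixed distance $\omega-2>0$ from $\sigma_c=[\lambda-2,\lambda+2]$.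

So the right comparison is with one defect in the periodic chain, and we need to know where its spectrum is. The conserved trace answers this.

**Lemma 6.** *Let $n\ge1$ and let $H_D$ have potential $D=\lambda\cdot({}^\infty s_n\,s_{n-1}\,s_n^\infty)$. Then $\sigma(H_D)\subset\sigma_c\cup F_c$.*

*Proof.* **Step 1: decaying solutions on each side.** Let $E\in\mathbb R\setminus\sigma_c$. Then $|t(E)|>2$, so $A$ has real eigenvalues $\mu,\mu^{-1}$, $|\mu|>1$, with eigenvectors $e_u,e_s$. Let $s_{n-1}$ occupy the sites $1,\dots,r$. Let $\psi_-$ be the solution with $\Psi_0=e_u$ and $\psi_+$ the solution with $\Psi_r=e_s$. For $\psi_-$ we have $\Psi_{-kq}=\mu^{-k}e_u$ and $\Psi_{r+kq}=A^kBe_u$, for $k\ge0$. For $\psi_+$ we have $\Psi_{r+kq}=\mu^{-k}e_s$ and $\Psi_{-kq}=A^{-k}B^{-1}e_s$. Since $\|A^{\pm k}\|=O(|\mu|^k)$, with $\rho=|\mu|^{1/q}>1$ there is $C$ such that $|\psi_-(m)|\le C\rho^m$ and $|\psi_+(m)|\le C\rho^{-m}$ for all $m\in\mathbb Z$.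

**Step 2: if the two solutions are independent, $E$ is not in the spectrum.** Suppose $Be_u\notin\mathbb Re_s$. At $m=r$ the vectors of $\psi_-$ and $\psi_+$ are $Be_u$ and $e_s$, so $\psi_\pm$ are linearly independent and the Wronskian $W=\psi_-(m)\psi_+(m+1)-\psi_-(m+1)\psi_+(m)$ is constant and nonzero. Put
$$G(m,m')=\frac{\psi_-(\min(m,m'))\,\psi_+(\max(m,m'))}W .$$
For $m\ne m'$, $((H_D-E)G(\cdot,m'))_m=0$. At $m=m'$ we use $\psi_-(m'-1)+(D_{m'}-E)\psi_-(m')=-\psi_-(m'+1)$ and get $\frac1W\big(\psi_-(m')\psi_+(m'+1)-\psi_-(m'+1)\psi_+(m')\big)=1$. So $(H_D-E)G(\cdot,m')=\delta_{m'}$. Moreover $|G(m,m')|\le C'\rho^{-|m-m'|}$, and by Schur's test $G$ is bounded on $\ell^2(\mathbb Z)$. Hence $(H_D-E)G=I$, first on finitely supported vectors, then everywhere. The self-adjoint operator $H_D-E$ is surjective, hence injective (its kernel is orthogonal to its range), and $E\notin\sigma(H_D)$.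

**Step 3: if they are dependent, $E\in F_c$.** Suppose $Be_u\in\mathbb Re_s$. In the basis $(e_u,e_s)$ the matrix $A$ is $\operatorname{diag}(\mu,\mu^{-1})$ and the first diagonal entry of $B$ is $0$. Let $\beta'$ be the second. Then $x=\operatorname{tr}B=\beta'$, $z=\operatorname{tr}BA=\beta'/\mu$, $y=\mu+\mu^{-1}$. Hence $x=\mu z$, and
$$x^2+z^2-xyz=z^2\big(\mu^2+1-\mu(\mu+\mu^{-1})\big)=0 .$$
By (6), $t(E)^2=y^2=4+\lambda^2$, that is, $E\in F_c$. $\square$

**Proposition 7.** *Let $n\ge1$, $N=a_{n+1}\ge2$ and $\varrho=\frac{28}{Nq}$. Every point of $\Sigma_{a,\lambda}$ is within $\varrho$ of $\sigma_c\cup F_c$, and every point of $\sigma_c$ is within $\varrho$ of $\Sigma_{a,\lambda}$.*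

*Proof.* **Step 1: choice of the window length.** Let $L=\lfloor((N-1)q+1)/2\rfloor$. Then $L\ge\frac{(N-1)q}2\ge\frac{Nq}4$, $L\ge1$, $2L-1\le(N-1)q$, and $7/L\le\varrho$.

**Step 2: $\sigma_c$ is near $\Sigma_{a,\lambda}$.** A window of $\lambda s_n^\infty$ of length $\le(N-1)q$ starts at one of the $q$ positions in a period, so it occurs in $\lambda s_n^N$. That word occurs in $v_a$ by Fact (b). Lemma 5, with $H$ the periodic operator and $H'$ the operator with potential $v_a$, gives the second claim.

**Step 3: $\Sigma_{a,\lambda}$ is near $\sigma_c\cup F_c$.** By Fact (a), a window of $v_a$ of length $\le Nq$ occurs in $\lambda c_\alpha$. By Fact (b) it meets at most one block $s_{n-1}$: between two of them there are at least $Nq$ letters, so meeting two would force length $\ge Nq+2$. So it is a subword of $\lambda s_n^ks_{n-1}s_n^{k'}$ or of $\lambda s_n^k$, and hence it occurs in $D$. Lemma 5, with $H$ the operator with potential $v_a$ and $H'=H_D$, and Lemma 6 give the first claim. $\square$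

## 7. The spectrum as $q_n$ clusters plus specks, and the proof of Theorem 1

**Lemma 8.** *Let $n\ge1$, $N=a_{n+1}\ge2$, $q=q_n(a)$, $\eta_0=\eta_0(q,\lambda)$. If $\frac{84}N\le\frac{\eta_0}2$, then $\Sigma_{a,\lambda}\in\mathcal S_q\big(\frac{\eta_0}2,\frac{84}N\big)$.*

*Proof.* **Step 1: the parts.** Let $\varepsilon=84/N$, so that $\varrho=\frac{28}{Nq}\le\frac\varepsilon3$. Let $\beta_1,\dots,\beta_q$ be the bands, $B_i=\{x\in\Sigma_{a,\lambda}:\operatorname{dist}(x,\beta_i)\le\frac\varepsilon3\}$, and $R$ the remainder of $\Sigma_{a,\lambda}$. By Proposition 7, $R$ lies in the closed $\frac\varepsilon3$-neighborhood of $F_c$. So it is covered by at most $2q$ intervals of length $\le\frac{2\varepsilon}3\le\varepsilon$.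

**Step 2: separation and size.** By Lemma 4, the distances between distinct $B_i$, and from the $B_i$ to $R$, are at least $\eta_0-\frac{2\varepsilon}3\ge\frac{2\eta_0}3\ge\frac{\eta_0}2$, because $\varepsilon\le\frac{\eta_0}2$. In particular the parts are disjoint. By Proposition 7 each of the two endpoints of $\beta_i$ is within $\frac\varepsilon3$ of a point of $\Sigma_{a,\lambda}$, which then belongs to $B_i$. As $\beta_i$ has length $\ge\eta_0$, $\operatorname{diam}B_i\ge\eta_0-\frac{2\varepsilon}3\ge\frac{\eta_0}2$.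

**Step 3: chains.** Let $x,y\in B_i$ and let $x^*,y^*\in\beta_i$ be nearest points. Join $x^*$ to $y^*$ by a chain in the interval $\beta_i$ with steps $\le\frac\varepsilon3$, and replace each chain point, including $x^*$ and $y^*$, by a point of $\Sigma_{a,\lambda}$ within $\frac\varepsilon3$. These points lie in $B_i$. Consecutive new points are at distance $\le3\cdot\frac\varepsilon3=\varepsilon$, and the steps from $x$ to the replacement of $x^*$ and from the replacement of $y^*$ to $y$ are $\le\frac{2\varepsilon}3$. So $B_i$ is $\varepsilon$-chain connected. $\square$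

**Proof of Theorem 1.** Suppose $f:\Sigma_{a,\lambda}\to\Sigma_{Sa,\lambda}$ is a bijection and $f,f^{-1}$ are $C$-Lipschitz, $C\ge1$.

**Step 1: different counts at the same resolution.** By (4) there are $\tau>0$ and infinitely many $n\ge2$ with $a_{n+1}\ge e^{(7\log\Lambda+\tau)q_n}$. For such $n$ put
$$q=K(a_1,\dots,a_n)=q_n(a),\qquad q'=K(a_2,\dots,a_n)=q_{n-1}(Sa).$$
Since $q=a_1q'+K(a_3,\dots,a_n)\ge q'+1$, we have $q'<q$. The digit that follows the prefix $(a_1,\dots,a_n)$ of $a$ and the digit that follows the prefix $(a_2,\dots,a_n)$ of $Sa$ are the same number $a_{n+1}$. (For the explicit sequence, $n=2$ gives counts $2$ and $1$, and $n=3$ gives $K(1,1,55)=111$ and $K(1,55)=56$.)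

**Step 2: clusters dominate the resolution.** Put $\varepsilon=84/a_{n+1}$ and $\eta=\frac12\eta_0(q,\lambda)=\frac14\min(1,\lambda^2)\Lambda^{-7q}$. As $q'<q$, $\eta\le\frac12\eta_0(q',\lambda)$. Moreover
$$\frac{q\varepsilon}\eta=\frac{336}{\min(1,\lambda^2)}\cdot\frac{q\Lambda^{7q}}{a_{n+1}}\le\frac{336}{\min(1,\lambda^2)}\,q\,e^{-\tau q}\longrightarrow0$$
along these $n$. So for large such $n$ we have $a_{n+1}\ge2$, $\varepsilon\le\eta$, $C\varepsilon<\eta$ and $2C(1+C)q\varepsilon<\eta$.

**Step 3: contradiction.** Lemma 8, applied to $a$ with index $n$ and to $Sa$ with index $n-1\ge1$, gives $\Sigma_{a,\lambda}\in\mathcal S_q(\eta,\varepsilon)$ and $\Sigma_{Sa,\lambda}\in\mathcal S_{q'}(\eta,\varepsilon)$. In Lemma 3 with $\gamma=1$ we have $\delta=C\varepsilon<\eta$ and $C\cdot2Q(\varepsilon+\delta)=2C(1+C)q\varepsilon<\eta$. So $q=q'$, a contradiction. This proves the first sentence of Theorem 1; the second follows by Section 2. $\blacksquare$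

## 8. Tail-equivalent sequences: what a bi-Hölder bijection says about continuants

Under the stronger condition (5) the resolution $\varepsilon$ is smaller than any power of $\eta$ along a subsequence, so Lemma 3 can be used with any Hölder exponent, and with any two sequences that share a tail.

**Lemma 9.** *Let $a=(u,t)$, $b=(w,t)$ with finite (possibly empty) words $u,w$ and a common tail $t\in\mathbb N^{\mathbb N}$. Let $a$ satisfy (5), and let $f:\Sigma_{a,\lambda}\to\Sigma_{b,\lambda}$ be a bi-Hölder bijection. Then $K(u,t_1,\dots,t_j)=K(w,t_1,\dots,t_j)$ for infinitely many $j$.*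

*Proof.* **Step 1: common constants.** There are $C\ge1$ and $\gamma\in(0,1]$ such that $f$ and $f^{-1}$ both satisfy $|g(x)-g(y)|\le C|x-y|^\gamma$, because on bounded sets a Hölder exponent may be lowered at the price of a larger constant.

**Step 2: the two counts are comparable.** For $j\ge1$ put $q=K(u,t_1,\dots,t_j)$, $q'=K(w,t_1,\dots,t_j)$, $Q=\max(q,q')$. By (3), $q'\le2K(w)K(t_1,\dots,t_j)\le2K(w)q$. By (5), $\log t_{j+1}/q\to\infty$ along a subsequence of $j$. As $Q\le2K(w)q$, also $\log t_{j+1}/Q\to\infty$ along it.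

**Step 3: the hypotheses of Lemmas 8 and 3.** Put $\varepsilon=84/t_{j+1}$, $\eta=\frac14\min(1,\lambda^2)\Lambda^{-7Q}$, $\delta=C\varepsilon^\gamma$. Along the subsequence, $\varepsilon$, $\varepsilon^\gamma$ and $\varepsilon^{\gamma^2}$ are eventually smaller than $e^{-sQ}$ for every $s>0$, while $\eta^{-1}$ and $Q$ are at most exponential in $Q$; also $Q\to\infty$. So $\varepsilon/\eta\to0$ and $\delta/\eta\to0$. Once $\varepsilon\le1$ we have $\varepsilon+\delta\le2C\varepsilon^\gamma$, so
$$\frac{C\big(2Q(\varepsilon+\delta)\big)^\gamma}\eta\le\frac{C(4CQ)^\gamma\varepsilon^{\gamma^2}}\eta\longrightarrow0 .$$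

**Step 4: conclusion.** For large $j$ in the subsequence, $t_{j+1}\ge2$ and $\varepsilon\le\eta\le\min\big(\frac12\eta_0(q,\lambda),\frac12\eta_0(q',\lambda)\big)$. So Lemma 8 gives $\Sigma_{a,\lambda}\in\mathcal S_q(\eta,\varepsilon)$ and $\Sigma_{b,\lambda}\in\mathcal S_{q'}(\eta,\varepsilon)$, and Lemma 3 gives $q=q'$. $\square$

**Proof of Theorem 2, part 1.** Let $0\le m<k$. The aim is to contradict Lemma 9 for $S^ma$ and $S^ka$, which share the tail $t=S^ka$. The sequence $S^ma$ again satisfies (5), since $K(a_{m+1},\dots,a_n)\le K(a_1,\dots,a_n)$. For $n\ge i+2$,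
$$K(a_{i+1},\dots,a_n)=a_{i+1}K(a_{i+2},\dots,a_n)+K(a_{i+3},\dots,a_n)>K(a_{i+2},\dots,a_n).$$
Using this for $i=m,\dots,k-1$ we get $K(a_{m+1},\dots,a_n)>K(a_{k+1},\dots,a_n)$ for all $n\ge k+1$. With $u=(a_{m+1},\dots,a_k)$ and $w=\emptyset$ this says $K(u,t_1,\dots,t_j)>K(t_1,\dots,t_j)$ for all $j\ge1$. By Lemma 9, $\Sigma_{S^ma,\lambda}$ and $\Sigma_{S^ka,\lambda}$ are not bi-Hölder homeomorphic. $\blacksquare$

**Proof of Theorem 2, part 2.** **(ii)⇒(i).** A $C^1$-diffeomorphism between neighborhoods is bi-Lipschitz on the compact spectrum by Section 2, hence bi-Hölder.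

**(iii)⇒(ii).** The aim is to realize $\alpha\mapsto1-\alpha$ by a reflection of the energy. If $\alpha_b=\alpha_a$, then $b=a$ and the identity works. Let $\alpha=\alpha_a$, $\alpha_b=1-\alpha$, and choose $\theta\in[0,1)$ with $\theta\notin\mathbb Z\alpha+\mathbb Z$. Then $n\alpha+\theta\bmod1$ never equals $0$ or $1-\alpha$. For $x\in(0,1)$, $x\ne1-\alpha$, we have $x\in(1-\alpha,1)$ if and only if $1-x\in(0,\alpha)$. So, reading all arguments modulo $1$,
$$\chi_{[1-\alpha,1)}(n\alpha+\theta)=1-\chi_{[\alpha,1)}(-n\alpha-\theta)=1-\chi_{[\alpha,1)}(n(1-\alpha)-\theta).$$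
As $[\alpha,1)=[1-(1-\alpha),1)$, this says that the potentials satisfy $v^{1-\alpha,-\theta}=\lambda-v^{\alpha,\theta}$. With $(Y\psi)_n=(-1)^n\psi_n$ we have $Y\Delta Y=-\Delta$ and $YvY=v$. Therefore
$$\Delta+\lambda-v=\lambda-Y(\Delta+v)Y ,$$
and $\Sigma_{b,\lambda}=\lambda-\Sigma_{a,\lambda}$, since the spectra do not depend on the phase. So $f(E)=\lambda-E$ works with $U=V=\mathbb R$. This also proves the last sentence of part 2.

**(i)⇒(iii).** The aim is to recover $u$ and $w$ from the continuants. Write $a=(u,t)$, $b=(w,t)$ with $t=S^ka=S^lb$. By Lemma 9 and (3), after division by $K(t_1,\dots,t_j)$, for infinitely many $j$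
$$\big(K(u)-K(w)\big)+\big(K(u^-)-K(w^-)\big)[0;t_1,\dots,t_j]=0 .$$
The convergents $[0;t_1,\dots,t_j]$ are pairwise distinct, so two such $j$ already force $K(u)=K(w)$ and $K(u^-)=K(w^-)$.

Since $K(u^-)=0$ if and only if $u=\emptyset$, if one of $u,w$ is empty, so is the other, and $a=b$. Otherwise let $u=(u_1,\dots,u_m)$, $w=(w_1,\dots,w_l)$. The recursion $K(u_1,\dots,u_i)=u_iK(u_1,\dots,u_{i-1})+K(u_1,\dots,u_{i-2})$ for $i\ge2$, together with $K(u_1)/K(\emptyset)=u_1$, shows by induction that
$$[u_m;u_{m-1},\dots,u_1]=\frac{K(u)}{K(u^-)}=\frac{K(w)}{K(w^-)}=[w_l;w_{l-1},\dots,w_1].$$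
A rational number has no finite expansions other than the two related by $[\dots,x+1]=[\dots,x,1]$. Since the words appear here in reverse order, the ambiguity sits at their first letters. Either $u=w$ and $a=b$, or
$$\{u,w\}=\{(1,v_1,v_2,\dots,v_k),\,(v_1+1,v_2,\dots,v_k)\}$$
for some $k\ge1$ and $v_i\in\mathbb N$. In the latter case let $x=[0;v_2,\dots,v_k,t_1,t_2,\dots]$. The numbers $\alpha_a,\alpha_b$ are, in some order, $\frac1{1+\frac1{v_1+x}}$ and $\frac1{v_1+1+x}$, and
$$\frac1{1+\frac1{v_1+x}}+\frac1{v_1+1+x}=\frac{v_1+x}{v_1+1+x}+\frac1{v_1+1+x}=1 .$$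
So $\alpha_b=1-\alpha_a$. $\blacksquare$
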